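\title{The Hodge endomorphism field and degenerations of K3 surfaces}

\begin{abstract}
Let $X$ be a K3 surface over a Henselian discretely valued field of characteristic $0$, let $E$ be the field of Hodge endomorphisms of its transcendental cohomology, and suppose that $X$ has a Kulikov model. We prove that the special fiber is smooth unless $E$ is $\mathbb{Q}$ or imaginary quadratic, and that it is of Type I or II unless $E=\mathbb{Q}$; this was posed as a conjecture in a paper of Matsumoto. The $\ell$-adic monodromy operator commutes with $E$ and is skew for the intersection form, so its rank at each place of the maximal totally real subfield of $E$ is even; a suitable choice of $\ell$ then excludes degeneration. We also prove a version for the monodromy operator that needs no model, and we show by Kummer surfaces that all remaining cases occur in every residue characteristic other than $2$.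
\end{abstract}

\section{Introduction}\label{sec:intro}

An elliptic curve with complex multiplication has potentially good reduction: extra endomorphisms forbid degeneration. For a K3 surface the role of the endomorphism algebra is played by a number field $E$ that acts on the transcendental part of $H^2$, and there are two levels of degeneration instead of one. We determine which fields $E$ are compatible with which level.

Throughout, $\mathcal{O}_K$ is a Henselian discrete valuation ring with uniformizer $\pi$, fraction field $K$ of characteristic $0$ and residue field $k$ of characteristic $p\ge 0$; the field $k$ need not be perfect. The letter $\ell$ denotes a prime number, different from $p$ whenever $K$ is involved, and $X$ is a K3 surface over $K$.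

\subsection{Kulikov models}

\begin{definition}
A \emph{Kulikov model} of $X$ is a proper flat regular model $\mathcal{X}$ of $X$ over $\mathcal{O}_K$, a scheme or an algebraic space, with the following two properties.
\begin{itemize}
\item[(a)] It is semistable: the geometric special fiber $X_{0,\bar k}=\mathcal{X}\otimes_{\mathcal{O}_K}\bar k$ is reduced with normal crossings (\'etale locally it is $z_1\cdots z_r=0$ in $\mathbb{A}^3_{\bar k}$), and its irreducible components are smooth over $\bar k$.
\item[(b)] Its relative canonical bundle is trivial: $\omega_{\mathcal{X}/\mathcal{O}_K}\cong\mathcal{O}_{\mathcal{X}}$.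
\end{itemize}
We write $X_0$ for the special fiber over $k$.
\end{definition}

Condition (b) removes superfluous components. If $\mathcal{X}$ is smooth over $\mathcal{O}_K$ and we blow up a smooth curve $\pi=x=0$ in the special fiber, the charts $\pi=x\pi'$ and $x=\pi x'$ show that the result still satisfies (a) but has two components; it violates (b). Under both conditions, the Kulikov classification says that $X_0$ is of exactly one of three types.
\begin{itemize}
\item \emph{Type I:} $X_0$ is a smooth K3 surface.
\item \emph{Type II:} $X_{0,\bar k}$ is a chain of surfaces meeting along elliptic curves; the two ends are rational surfaces and the others are elliptic ruled surfaces, that is, blow-ups of $\mathbb{P}^1$-bundles over elliptic curves.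
\item \emph{Type III:} $X_{0,\bar k}$ is a union of rational surfaces, on each of which the double curves form a cycle of rational curves, and the dual complex (a vertex for each component, an edge for each double curve, a triangle for each triple point) is a triangulation of the $2$-sphere.
\end{itemize}

\subsection{The field $E$ and the main theorem}

Choose a subfield $L\subset K$, finitely generated over $\mathbb{Q}$, and a K3 surface $X_L$ over $L$ with $X=X_L\otimes_LK$; choose an embedding $L\hookrightarrow\mathbb{C}$ and put $X_{\mathbb{C}}=X_L\otimes_L\mathbb{C}$. Let $T\subset H^2(X_{\mathbb{C}},\mathbb{Q})$ be the \emph{transcendental part}, the orthogonal complement of the N\'eron--Severi group for the intersection form. The \emph{Hodge endomorphism field} of $X$ is the algebra $E=\operatorname{End}_{\mathrm{Hdg}}(T)$ of $\mathbb{Q}$-linear endomorphisms of $T$ that preserve the Hodge decomposition of $T_{\mathbb{C}}$. It is a number field, either totally real or CM, and up to isomorphism it does not depend on the choices. It measures the symmetries of the part of $H^2$ that is not accounted for by divisors. Let $F\subset E$ be the maximal totally real subfield: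 $F=E$ if $E$ is totally real, and $[E:F]=2$ if $E$ is CM. Thus
\begin{equation}\label{eq:FQ}
F=\mathbb{Q}\iff E=\mathbb{Q}\ \text{ or }\ E\text{ is imaginary quadratic}.
\end{equation}

Automorphisms are one source of elements of $E$, and for them the following is known, under the weaker assumption $\operatorname{char}K\ne2$. Let $m$ be the order of the image of $\operatorname{Aut}_K(X)\to\operatorname{GL}(H^0(X,\Omega^2_{X/K}))$, which is finite. If $m\ne1,2,3,4,6$, then the special fiber of a Kulikov model is of Type I, and if $m\neq1,2$, it is of Type I or II. In characteristic $0$, an automorphism that generates the image is defined over $L$ once $L$ is large enough; it acts on $T$ by an element of $E$ and on $H^{2,0}\subset T_{\mathbb{C}}$ by a primitive $m$-th root of unity, so $E\supseteq\mathbb{Q}(\zeta_m)$. The field $\mathbb{Q}(\zeta_m)$ has degree greater than $2$ exactly when $m\ne1,2,3,4,6$, and is larger than $\mathbb{Q}$ exactly when $m\neq1,2$. One therefore guesses that the automorphism matters only through the field $E$. The two statements of the next theorem were posed as a conjecture in \cite{Mat16}.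

\begin{theorem}\label{thm:main}
Let $X$ be a K3 surface over $K$ with Hodge endomorphism field $E$, and let $\mathcal{X}$ be a Kulikov model of $X$ with special fiber $X_0$.
\begin{itemize}
\item[(1)] If $E$ is neither $\mathbb{Q}$ nor an imaginary quadratic field, then $X_0$ is of Type I.
\item[(2)] If $E\ne\mathbb{Q}$, then $X_0$ is of Type I or II.
\end{itemize}
\end{theorem}

There is no restriction on the residue characteristic. By \eqref{eq:FQ}, the hypothesis of (1) says $F\neq\mathbb{Q}$.

\subsection{The monodromy operator and two complements}\label{sub:monodromy}

Let $G_K=\operatorname{Gal}(\bar K/K)$, let $\mathcal{O}^{sh}$ be the strict henselization of $\mathcal{O}_K$, with fraction field $K^{sh}$, and let $I=\operatorname{Gal}(\bar K/K^{sh})$ be the inertia group. Fix compatible primitive $\ell^s$-th roots of unity $\zeta_s$ and compatible roots $\pi^{1/\ell^s}$, and define $t_\ell\colon I\to\mathbb{Z}_\ell$ by $\sigma(\pi^{1/\ell^s})=\zeta_s^{t_\ell(\sigma)}\pi^{1/\ell^s}$. By Hensel's lemma $\mathcal{O}^{sh}$ contains all $\ell$-power roots of its units. Hence $I$ acts trivially on $\mathbb{Q}_\ell(1)$, so that Tate twists are invisible to $I$, and $t_\ell$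 is a surjective homomorphism that does not depend on $\pi$ or its roots.

Let $V$ be a continuous finite-dimensional $\mathbb{Q}_\ell$-representation of $G_K$. A \emph{monodromy operator} of $V$ is a nilpotent endomorphism $N$ such that some open subgroup of $I$ acts by $\sigma\mapsto\exp(t_\ell(\sigma)N)$. The image under $t_\ell$ of any open subgroup of $I$ has finite index in $\mathbb{Z}_\ell$, so every sufficiently small open subgroup contains an element $\sigma$ with $c=t_\ell(\sigma)\neq0$ and $N=c^{-1}\log\sigma$, a polynomial in $\sigma-1$ without constant term. This gives the first of two properties that we use constantly.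
\begin{itemize}
\item[(N1)] $N$ is unique. If an open subgroup of $I$ fixes a vector, stabilizes a subspace, commutes with an endomorphism, or preserves a nondegenerate bilinear form, then $N$ kills the vector, preserves the subspace, commutes with the endomorphism, or is skew for the form. (For the last point, the adjoint of $\sigma$ is $\sigma^{-1}$, so the adjoint of $\log\sigma$ is $-\log\sigma$.)
\item[(N2)] Let $\mathcal{O}_K\subset\mathcal{O}_{K'}$ be a local extension of Henselian discrete valuation rings with $\pi=\text{unit}\cdot\pi'^e$. Then $t_\ell$ restricts to $e\,t'_\ell$ on the inertia group $I'$ of $K'$. So if $N$ is a monodromy operator over $K$, then $eN$ is one over $K'$; the converse holds if $K'/K$ is finite, since $I'$ is then open in $I$.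
\end{itemize}
We write $N_\ell$ for the monodromy operator of $H^2(X_{\bar K},\mathbb{Q}_\ell)$; that it exists for every K3 surface over $K$ is shown in the proof of the next theorem, which assumes no model. The Jordan type $(2^2,1^{18})$ means two blocks of size $2$ and eighteen of size $1$.

\begin{theorem}\label{thm:jordan}
Let $X$ be any K3 surface over $K$. For each $\ell\neq p$ the monodromy operator $N_\ell$ on $H^2(X_{\bar K},\mathbb{Q}_\ell)$ is $0$, or has Jordan type $(2^2,1^{18})$, or has Jordan type $(3,1^{19})$, and which case occurs is independent of $\ell$. If $E\ne\mathbb{Q}$, then $N_\ell^2=0$ for all $\ell\neq p$. If $F\neq\mathbb{Q}$, then $N_\ell=0$ for all $\ell\ne p$; that is, inertia acts on $H^2(X_{\bar K},\mathbb{Q}_\ell)$ through a finite quotient.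
\end{theorem}

The second complement says that Theorem \ref{thm:main} cannot be improved.

\begin{theorem}\label{thm:sharp}
Let $p$ be $0$ or an odd prime. All cases left open by Theorem \ref{thm:main} occur in residue characteristic $p$: every imaginary quadratic field $E$ occurs with Types I and II, and $E=\mathbb{Q}$ occurs with Types I, II and III.
\end{theorem}

Nothing is claimed in Theorem \ref{thm:sharp} for $p=2$. Neither complement is needed for Theorem \ref{thm:main}.

\subsection{The method}

The whole strategy is visible for elliptic curves.

\begin{example}\label{ex:tate}
Let $K$ be complete and let $C$ be the Tate curve with parameter $q=u\pi^n$, where $u$ is a unit and $n\ge1$, so that $C(\bar K)=\bar K^\times/q^{\mathbb{Z}}$. The $\ell^s$-torsion has the basis $\zeta_s$, $q^{1/\ell^s}$, and $\sigma\in I$ fixes $\zeta_s$ and multiplies $q^{1/\ell^s}$ by $\zeta_s^{nt_\ell(\sigma)}$. So on the Tate module, and dually on $H^1(C_{\bar K},\mathbb{Q}_\ell)$, there is a monodromy operator $N_C$ with $\operatorname{rk}N_C=1$ and $N_C^2=0$, \emph{for every} $\ell\ne p$. Suppose that $C_{\bar K}$ had complex multiplication by an imaginary quadratic field $E_1$. The endomorphisms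 are defined over a finite extension of $K$, so $N_C$ commutes with $E_1$ by (N1), and the image of $N_C$ is a line stable under $E_1\otimes\mathbb{Q}_\ell$. For $\ell$ split in $E_1$ this is no contradiction. For $\ell$ inert, $E_1\otimes\mathbb{Q}_\ell$ is a quadratic extension field of $\mathbb{Q}_\ell$ and cannot act on a line. Since there are infinitely many inert primes (Lemma \ref{lem:cheb}), $C$ has no complex multiplication.
\end{example}

The argument has three ingredients: the rank of $N_\ell$ is small and the same for all $\ell$; $N_\ell$ commutes with the field; and $\ell$ can be chosen so that the field has no small local factor. For K3 surfaces each needs more work.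

The rank of $N_\ell$ is $2$ in Types II and III, and the rank of $N_\ell^2$ is $1$ in Type III. We compute this with the weight spectral sequence in Section \ref{sec:kulikov}, where Theorem \ref{thm:main} is proved; the validity of the spectral sequence for algebraic spaces is discussed in Section \ref{sec:spaces}. The elements of $E$ are defined by Hodge theory, not by geometry over $K$, so it is not formal that they commute with Galois; Section \ref{sec:commute} deduces this from the Kuga--Satake construction and Deligne's theorem on Hodge classes on abelian varieties. Finally, a plane can be a module over a quadratic field, so counting dimensions does not exclude rank $2$ when $E$ is quadratic, and by Theorem \ref{thm:sharp} it must not when $E$ is imaginary quadratic. What separates real from imaginary is the intersection form, for which $N_\ell$ is skew. We begin with this point in Section \ref{sec:linear}. Theorems \ref{thm:jordan} and \ref{thm:sharp} are proved in Sections \ref{sec:jordan} and \ref{sec:kummer}.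

\section{Skew operators that commute with a number field}\label{sec:linear}

In this section $T$ is a finite-dimensional vector space over a number field $E$, with a nondegenerate symmetric $\mathbb{Q}$-bilinear form $q\colon T\times T\to\mathbb{Q}$, and $F\subset E$ is a subfield whose elements are self-adjoint: $q(fx,y)=q(x,fy)$ for $f\in F$. Put $T_\ell=T\otimes\mathbb{Q}_\ell$, and let $N$ be an endomorphism of $T_\ell$ that is skew for $q$ and commutes with $E$. Ranks are over $\mathbb{Q}_\ell$ unless a subscript says otherwise. For a number field $M$ we have $M\otimes\mathbb{Q}_\ell=\prod_{\lambda\mid\ell}M_\lambda$, and we say that $\lambda$ has \emph{degree one} if $M_\lambda=\mathbb{Q}_\ell$.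

\begin{example}\label{ex:quadratic}
Let $E=\mathbb{Q}(\delta)$ be quadratic, with $\delta^2=d\in\mathbb{Q}$.

(a) If $\ell$ is inert in $E$, the image of $N^2$ is a vector space over the field $E\otimes\mathbb{Q}_\ell$, so $\operatorname{rk}N^2\neq1$, as in Example \ref{ex:tate}.

(b) Suppose that $\delta$ is self-adjoint, so $F=E$, and that $\ell$ is inert; put $F_\ell=F\otimes\mathbb{Q}_\ell$. We claim that $\operatorname{rk}N\neq2$. The form
\[
\varphi(x,y)=\tfrac12\,q(x,y)+\tfrac{\delta}{2d}\,q(\delta x,y)
\]
is symmetric, $F$-bilinear and nondegenerate, with trace $q$, and $N$ is skew for $\varphi$ because it is skew for $q$ and commutes with $\delta$. If $\operatorname{rk}N=2$, the image of $N$ is a line $F_\ell a$, and $Nx=\varphi(x,b)a$ for some $b\neq0$. Skewness gives $\varphi(Nx,x)=0$, that is, $\varphi(x,b)\varphi(x,a)=0$ for all $x$. But $T_\ell$ is not the union of two $F_\ell$-hyperplanes.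

(c) Suppose that $d<0$. Take $T=E^2$ with the Hermitian form $\varphi(x,y)=x_1\bar y_2+x_2\bar y_1$ and $q=\operatorname{Tr}_{E/\mathbb{Q}}\varphi$; now $\delta$ is skew-adjoint and $F=\mathbb{Q}$. The $E$-linear map $N(x_1,x_2)=(\delta x_2,0)$ satisfies $\varphi(Nx,y)=\delta x_2\bar y_2=-\varphi(x,Ny)$, has square zero and has rank $2$ over $\mathbb{Q}$. A skew-Hermitian operator may have rank one over $E$, and no choice of $\ell$ gives an obstruction.

(d) Let $\delta$ be as in (b), but let $\ell$ split. Then $T_\ell=T_\lambda\oplus T_{\lambda'}$ is an orthogonal sum on whose summands $F$ acts by scalars. If $a,b\in T_\lambda$ span an isotropic plane, $Nx=q(x,a)b-q(x,b)a$ is skew, $F$-linear, of rank $2$ and of square zero. So a single prime $\ell$ fixed in advance is not enough.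
\end{example}

The general statement behind (b) is that an alternating form has even rank.

\begin{proposition}\label{prop:places}
There are even integers $r_\lambda\geq0$ with $\operatorname{rk}N=\sum_{\lambda\mid\ell}r_\lambda[F_\lambda:\mathbb{Q}_\ell]$. If $\operatorname{rk}N=2$, then $F$ has a place of degree one above $\ell$. If $\operatorname{rk}N^2=1$, then $E$ has a place of degree one above $\ell$.
\end{proposition}

\begin{proof}
Since the trace form of $F/\mathbb{Q}$ is nondegenerate, there is a unique map $\varphi\colon T\times T\to F$ with
\[
q(fx,y)=\operatorname{Tr}_{F/\mathbb{Q}}(f\varphi(x,y))\qquad\text{for all }f\in F .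
\]
It is $F$-linear in $x$ by construction. It is symmetric because $q(fy,x)=q(y,fx)=q(fx,y)$, which is where self-adjointness is used, and it is nondegenerate because $q=\operatorname{Tr}\varphi$ is. The idempotents of $F\otimes\mathbb{Q}_\ell$ decompose $T_\ell=\bigoplus T_\lambda$ and $\varphi=\bigoplus\varphi_\lambda$, with $\varphi_\lambda$ a nondegenerate symmetric $F_\lambda$-bilinear form on $T_\lambda$, and $N=\bigoplus N_\lambda$ with $N_\lambda$ linear over $F_\lambda$. For all $f\in F\otimes\mathbb{Q}_\ell$,
\[
\operatorname{Tr}(f\varphi(Nx,y))=q(fNx,y)=q(Nfx,y)=-q(fx,Ny)=-\operatorname{Tr}(f\varphi(x,Ny)),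
\]
so $N_\lambda$ is skew for $\varphi_\lambda$. Hence $(x,y)\mapsto\varphi_\lambda(N_\lambda x,y)$ is an alternating $F_\lambda$-bilinear form. Its radical is $\ker N_\lambda$, so its rank is $r_\lambda=\operatorname{rk}_{F_\lambda}N_\lambda$, and this number is even. The formula follows. If the sum equals $2$, exactly one $r_\lambda$ is nonzero, and for it $r_\lambda=2$ and $[F_\lambda:\mathbb{Q}_\ell]=1$.

If $\operatorname{rk}N^2=1$, the line $N^2T_\ell$ is a module over $E\otimes\mathbb{Q}_\ell=\prod E_\mu$. This gives a $\mathbb{Q}_\ell$-algebra homomorphism $\prod E_\mu\to\mathbb{Q}_\ell$, which factors through one field $E_\mu$, and then $E_\mu=\mathbb{Q}_\ell$.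
\end{proof}

A field of degree greater than $2$ need not have inert primes, but we only need primes without a place of degree one.

\begin{lemma}\label{lem:cheb}
If $M\neq\mathbb{Q}$ is a number field, there are infinitely many primes $\ell$ above which $M$ has no place of degree one.
\end{lemma}

\begin{proof}
Let $\tilde M$ be the Galois closure of $M$, with group $G$, and let $H=\operatorname{Gal}(\tilde M/M)\subsetneq G$. The at most $[G:H]$ conjugates of $H$ all contain $1$, so their union has at most $[G:H](|H|-1)+1<|G|$ elements. An element $g$ outside this union has no fixed point on $G/H$. By Chebotarev's theorem, infinitely many primes $\ell$ are unramified in $\tilde M$ with Frobenius class that of $g$. For such $\ell$ the places of $M$ above $\ell$ correspond to the $\langle g\rangle$-orbits on $G/H$, the local degree being the length of the orbit, and no orbit has length $1$.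
\end{proof}

\section{The monodromy operator commutes with $E$}\label{sec:commute}

We show that a K3 surface provides the data of Section \ref{sec:linear}. Let $L$, $X_L$, $X_{\mathbb{C}}$ be as in the definition of $E$. Let $\bar L$ be the algebraic closure of $L$ in $\mathbb{C}$, put $G_L=\operatorname{Gal}(\bar L/L)$, and choose an embedding $\bar L\hookrightarrow\bar K$ over $L$; it defines a continuous homomorphism $G_K\to G_L$. The comparison and base change isomorphisms give
\[
H^2(X_{\mathbb{C}},\mathbb{Q}(1))\otimes\mathbb{Q}_\ell\cong H^2(X_{\bar L},\mathbb{Q}_\ell(1))\cong H^2(X_{\bar K},\mathbb{Q}_\ell(1))=:H_\ell ,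
\]
and $G_K$ acts on $H_\ell$ through $G_L$. From now on $T$ is viewed in $H^2(X_{\mathbb{C}},\mathbb{Q}(1))$, a Hodge structure of weight $0$; the twist changes neither $E$ nor the action of $I$. Let $q$ be the intersection form and $NS$ the N\'eron--Severi group of $X_{\bar L}$. The form $q$ is nondegenerate on $NS_{\mathbb{Q}}$ by the Hodge index theorem, so $H_\ell=NS_{\mathbb{Q}_\ell}\oplus T_\ell$ and $q$ is nondegenerate on $T$. We shall replace $L$ by finite extensions inside $\bar L$. These need not lie in $K$, but the only effect is to replace $G_L$ by an open subgroup, whose preimage in $G_K$ is open.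

\begin{lemma}\label{lem:adjoint}
The elements of $F$ are self-adjoint for $q$ on $T$.
\end{lemma}

\begin{proof}
Let $e\in E$. Since $q$ is compatible with the Hodge structure, the adjoint $e'$ of $e$ is a Hodge endomorphism of $T$, so $e'\in E$. Let $\omega\in T_{\mathbb{C}}$ span $H^{2,0}$, and let $\varepsilon\colon E\to\mathbb{C}$ be given by $e\omega=\varepsilon(e)\omega$; it is injective because $E$ is a field. Since $e'$ is real, $e'\bar\omega=\overline{\varepsilon(e')}\bar\omega$, and
\[
\varepsilon(e)\,q(\omega,\bar\omega)=q(e\omega,\bar\omega)=q(\omega,e'\bar\omega)=\overline{\varepsilon(e')}\,q(\omega,\bar\omega).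
\]
As $q(\omega,\bar\omega)\neq0$, we get $\varepsilon(e')=\overline{\varepsilon(e)}$. If $e\in F$, then $\varepsilon(e)$ is real, so $e'=e$.
\end{proof}

An element $e\in E$ is a Hodge class on $X_{\mathbb{C}}\times X_{\mathbb{C}}$. Were it the class of an algebraic cycle, the cycle would be defined over a finite extension of $L$, and $e$ would commute with an open subgroup of $G_L$. For abelian varieties this conclusion is available for all Hodge classes, so we transport $e$ to an abelian variety.

\subsection{Clifford algebras and the Kuga--Satake variety}\label{sub:KS}

Let $P$ be a vector space of dimension $21$ over a field of characteristic $0$ with a nondegenerate symmetric form $q$. The Clifford algebra $C(P)$ is generated by $P$ with relations $xy+yx=2q(x,y)$. Its even part $C^+(P)$ has dimension $2^{20}$ and is central simple, because $\dim P$ is odd. Antisymmetrization, $x_1\wedge\dots\wedge x_j\mapsto\frac1{j!}\sum_\tau\operatorname{sgn}(\tau)x_{\tau(1)}\cdots x_{\tau(j)}$, is a linear isomorphism $\wedge P\to C(P)$. The space $P$ itself lies in the odd part, but since $21$ is odd it reappears in the even part up to a character: the wedge product gives $\wedge^{20}P\cong P^\vee\otimes\det P$,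 and $q$ gives $P^\vee\cong P$. We obtain
\begin{equation}\label{eq:clifford}
C^+(P)=\bigoplus_{j=0}^{10}\wedge^{2j}P,\qquad \wedge^{20}P\cong P\otimes\det P ,
\end{equation}
equivariantly for $O(P)$ and compatibly with extension of scalars.

Fix a polarization of $X_L$, after a finite extension of $L$, and let $P\subset H^2(X_{\mathbb{C}},\mathbb{Q}(1))$ be the orthogonal complement of its class. Then $\dim P=21$ and $T\subset P$; put $P_\ell=P\otimes\mathbb{Q}_\ell$. The Hodge structure on $P$ is given by a homomorphism $\mathbb{S}\to SO(P_{\mathbb{R}})$ from the Deligne torus, and $G_L$ acts through $G_L\to O(P_\ell)$. These induce a Hodge structure on $C^+(P)$ and a Galois action on $C^+(P_\ell)$, and \eqref{eq:clifford} is compatible with both. We use two published results.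

\begin{itemize}
\item[(KS)] (Deligne \cite[\S\S5--6]{DelK3}; see also Andr\'e \cite{And}.) After a finite extension of $L$ there are an abelian variety $A$ over $L$, an action up to isogeny, defined over $L$, of the algebra $C:=C^+(P)$ on $A$ for which $H^1:=H^1(A_{\mathbb{C}},\mathbb{Q})$ is free of rank $1$ over $C$ (or $C^{\mathrm{op}}$), and an algebra isomorphism $u\colon C^+(P)\cong\operatorname{End}_C(H^1)$ which is an isomorphism of Hodge structures and such that $u\otimes\mathbb{Q}_\ell\colon C^+(P_\ell)\cong\operatorname{End}_C(H^1(A_{\bar L},\mathbb{Q}_\ell))$ is $G_L$-equivariant for every $\ell$.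
\item[(D)] (Deligne \cite[Thm.~2.11 and Prop.~2.9]{DelHodge}.) For an abelian variety $A$ over $L$, every Hodge class in a space $(H^1)^{\otimes r}\otimes(H^{1\vee})^{\otimes s}$ is absolute Hodge, and its $\ell$-adic realization is fixed by an open subgroup of $G_L$.
\end{itemize}

The algebra $C^+(P)$ plays two roles in (KS). As $C$ it is a fixed algebra of endomorphisms of $A$, on which Galois acts trivially; as the source of $u$ it carries the Hodge structure and the Galois action of the K3 surface.

\subsection{Commutation with Galois}

\begin{proposition}\label{prop:commute}
An open subgroup of $G_L$ commutes with $E$ on $T_\ell$. If $H_\ell$ has a monodromy operator $N$, then $N$ kills $NS_{\mathbb{Q}_\ell}$, preserves $T_\ell$, is skew for $q$, and commutes with $E$ on $T_\ell$.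
\end{proposition}

\begin{proof}
Let $e\in E$. We build from $e$, in three steps, a Hodge class to which (D) applies. First extend $e$ by $0$ on the orthogonal complement of $T$ in $P$; this is a Hodge endomorphism $\tilde e$ of $P$. Second, $\det P$ is of type $(0,0)$, so $\tilde e\otimes1$ is a Hodge endomorphism of $\wedge^{20}P\cong P\otimes\det P$; extend it by $0$ on the other summands of \eqref{eq:clifford} and transport it by $u$ to a Hodge endomorphism $e_1$ of the vector space $\operatorname{End}_C(H^1)$. Third, (D) concerns the full tensor space $\operatorname{End}(H^1)$, so we need a projector onto the subspace $\operatorname{End}_C(H^1)$. Let $C'\subset\operatorname{End}(H^1)$ be the image of $C$. It is a semisimple $\mathbb{Q}$-algebra, so it has a separability idempotent: an element $\sum a_s\otimes b_s\in C'\otimes C'$ with $\sum a_sb_s=1$ and $\sum ca_s\otimes b_s=\sum a_s\otimes b_sc$ for all $c\in C'$. Put $\Pi(\psi)=\sum a_s\psi b_s$ for $\psi\in\operatorname{End}(H^1)$. The second identity says that $\Pi(\psi)$ commutes with $C'$, and the first gives $\Pi(\psi)=\psi$ if $\psi$ commutes with $C'$. Since the $a_s$ and $b_s$ are induced by endomorphisms of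 $A$, the projector $\Pi$ is a morphism of Hodge structures. Thus $\Phi=e_1\circ\Pi$ is a Hodge class in $\operatorname{End}(\operatorname{End}(H^1))=(H^1)^{\otimes2}\otimes(H^{1\vee})^{\otimes2}$.

By (D), $\Phi$ commutes $\ell$-adically with an open subgroup $U\subset G_L$. The subspace $\operatorname{End}_C(H^1)\otimes\mathbb{Q}_\ell$ is $G_L$-stable because $C$ acts over $L$, and $\Phi$ restricts to $e_1$ on it. By the equivariance of $u\otimes\mathbb{Q}_\ell$ and of \eqref{eq:clifford}, $\tilde e\otimes1$ commutes with $g\otimes\det g$ on $P_\ell\otimes\det P_\ell$ for $g\in U$. As $\det g$ is a scalar, $\tilde e$ commutes with $g$ on $P_\ell$, and $e$ commutes with $g$ on $T_\ell$, which is $G_L$-stable as the orthogonal complement of $NS_{\mathbb{Q}_\ell}$. Intersecting the subgroups $U$ for a basis of $E$ over $\mathbb{Q}$ proves the first assertion.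

The rest follows from (N1): $I$ preserves $q$ and $T_\ell$; an open subgroup of $I$ fixes the finitely generated group $NS$, whose generators are defined over a finite extension of $L$; and the preimage in $I$ of the open subgroup just found is open.
\end{proof}

The first assertion also follows from the fact that Hodge classes on products of K3 surfaces are absolute Hodge, see \cite[\S6]{DM}. We can now state the criterion on which Theorems \ref{thm:main} and \ref{thm:jordan} rest.

\begin{corollary}\label{cor:criterion}
Suppose that $N_\ell$ exists for every $\ell\neq p$. If $\operatorname{rk}N_\ell=2$ for every $\ell\neq p$, then $F=\mathbb{Q}$. If $\operatorname{rk}N_\ell^2=1$ for every $\ell\ne p$, then $E=\mathbb{Q}$.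
\end{corollary}

\begin{proof}
By Lemma \ref{lem:adjoint} and Proposition \ref{prop:commute}, the restriction of $N_\ell$ to $T_\ell$ satisfies the hypotheses of Section \ref{sec:linear}, and the ranks of $N_\ell$ and $N_\ell^2$ can be computed on $T_\ell$ because $N_\ell$ kills $NS_{\mathbb{Q}_\ell}$. By Proposition \ref{prop:places}, $F$ (respectively $E$) has a place of degree one above every $\ell\neq p$. By Lemma \ref{lem:cheb} it equals $\mathbb{Q}$.
\end{proof}

\section{Monodromy of Kulikov models}\label{sec:kulikov}

\subsection{Reduction to an algebraically closed residue field}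

The weight spectral sequence requires the components of the special fiber to be defined and smooth over the residue field. If $k$ is imperfect, passing to $\mathcal{O}^{sh}$ only reaches the separable closure $k^s$, so we need a further extension, which is unramified in the sense that $\pi$ stays a uniformizer but is not ind-\'etale. Regularity of the model must therefore be checked.

\begin{lemma}\label{lem:reduction}
There is a complete discrete valuation ring $\mathcal{O}'$, a local extension of $\mathcal{O}_K$ with uniformizer $\pi$, residue field $\bar k$ and fraction field $K'$, such that for every Kulikov model $\mathcal{X}$ of $X$ the space $\mathcal{X}'=\mathcal{X}\otimes\mathcal{O}'$ is a Kulikov model of $X_{K'}$. It is strictly semistable: \'etale locally at a closed point of the special fiber, $\pi=\text{unit}\cdot t_1\cdots t_r$, where $t_1,\dots,t_r$ are part of a regular system of parameters and define the distinct components through the point. The type and the field $E$ are unchanged.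
\end{lemma}

\begin{proof}
By \cite[10.3.1]{EGA} there is a flat local extension $\mathcal{O}^{sh}\to\mathcal{O}'$ of Noetherian local rings such that $\pi\mathcal{O}'$ is the maximal ideal and the residue field is $\bar k$. By flatness $\pi$ is not a zero divisor, so $\mathcal{O}'$ is a discrete valuation ring, and we may complete it. The special fiber of $\mathcal{X}'$ is $X_{0,\bar k}$, so the type is unchanged; $\omega_{\mathcal{X}'/\mathcal{O}'}$ is trivial by base change; and $E$ can be computed with the same $L\subset K\subset K'$. It remains to prove regularity and the local description.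

Let $D_i$ be the reduced irreducible components of $X_{0,k^s}$. We first show that the $D_i\otimes\bar k$ are the components of $X_{0,\bar k}$. They are irreducible because $\bar k/k^s$ is purely inseparable. For reducedness, let $U\to X_{0,k^s}$ be an affine \'etale chart and $\operatorname{Spec}R\subset U$ the preimage of $D_i$. Both $U$ and $U\otimes\bar k$ are reduced. The reduced ring $R$ embeds in the product of the fields $\mathcal{O}_{U,\eta}$, where $\eta$ runs over those generic points of $U$ that lie on $D_i$, and $\mathcal{O}_{U,\eta}\otimes\bar k$ is reduced as a localization of $\mathcal{O}(U)\otimes\bar k$. So $R\otimes\bar k$ is reduced.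

The generic fiber of $\mathcal{X}'$ is smooth, so it suffices to consider an \'etale chart $W$ of the regular space $\mathcal{X}\otimes\mathcal{O}^{sh}$ and a closed point $x'$ of the special fiber of $W\otimes\mathcal{O}'$, with image $x\in W$. Let $D_1,\dots,D_r$ be the components through $x$. In the factorial ring $\mathcal{O}_{W,x}$ they have equations $t_1,\dots,t_r$, and $\pi=\text{unit}\cdot t_1\cdots t_r$ because $X_{0,k^s}$ is reduced. In $\mathcal{O}_{x'}$ the element $t_i$ defines $D_i\otimes\bar k$. These components are smooth, so each has one branch at $x'$, and they correspond bijectively to the branches of the normal crossing surface $X_{0,\bar k}$ at $x'$. Hence $\mathcal{O}_{x'}/(t_1,\dots,t_r)$, the local ring of the intersection of all branches, is regular of dimension $3-r$. The maximal ideal of $\mathcal{O}_{x'}$ is thus generated by $t_1,\dots,t_r$ and $3-r$ further elements, and $\dim\mathcal{O}_{x'}=3$.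
\end{proof}

For the rest of this section $\mathcal{O}_K$ is complete with algebraically closed residue field, so $I=G_K$, and $\mathcal{X}$ is a Kulikov model.

\subsection{The weight spectral sequence}\label{sub:wss}

Let $Y=X_0$, with ordered components $V_0,V_1,\dots$. For a set $J$ of indices put $V_J=\bigcap_{i\in J}V_i$, and let $Y_m=\coprod_{|J|=m}V_J$. Thus $Y_1$, $Y_2$, $Y_3$ are the disjoint unions of the components, the double curves and the triple points. Each $Y_m$ is smooth and proper of dimension $3-m\le2$ over an algebraically closed field, hence a projective scheme. Cohomology has coefficients in $\mathbb{Q}_\ell$. Define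
\[
\rho\colon H^j(Y_m)\to H^j(Y_{m+1}),\qquad\gamma\colon H^j(Y_{m+1})\to H^{j+2}(Y_m)(1)
\]
as follows: for $J=\{i_0<\dots<i_m\}$, the component between $V_J$ and $V_{J\setminus\{i_s\}}$ is $(-1)^s$ times the restriction map, respectively the Gysin map. Under Poincar\'e duality $\rho$ and $\gamma$ are transposes of each other up to sign.

The following is due to Rapoport and Zink \cite[\S2]{RZ}; see also Illusie \cite[\S3]{Ill} and T.~Saito \cite[\S2]{Sai}. These sources treat schemes, and Section \ref{sec:spaces} explains why the statement holds for algebraic spaces. The group $G_K$ acts on $H^*(X_{\bar K})$ by $\sigma\mapsto\exp(t_\ell(\sigma)N)$ with $N$ nilpotent, and there is a spectral sequence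
\begin{equation}\label{eq:wss}
E_1^{a,b}=\bigoplus_{i\ge\max(0,-a)}H^{b-2i}(Y_{a+2i+1})(-i)\Longrightarrow H^{a+b}(X_{\bar K})
\end{equation}
with the following properties.
\begin{itemize}
\item[(W1)] $d_1$ is the sum of maps $\pm\rho$ and $\pm\gamma$, with signs depending only on $(a,i)$.
\item[(W2)] Let $W$ be the increasing filtration of $H^n(X_{\bar K})$ with $W_b/W_{b-1}=E_\infty^{n-b,b}$. Then $NW_b\subset W_{b-2}$, and the map induced by $N$ on graded pieces comes from maps $E_r^{a,b}\to E_r^{a+2,b-2}(-1)$ of spectral sequences, which on $E_1$ are $\pm$ the identity on summands common to both sides and $0$ on the others.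
\end{itemize}
Since $Y_m=\emptyset$ for $m\ge4$, the $E_1$-page is, without twists,
\[
\begin{array}{c|ccccc}
b=4 & H^0(Y_3) & H^2(Y_2) & H^4(Y_1) & 0 & 0\\
b=3 & 0 & H^1(Y_2) & H^3(Y_1) & 0 & 0\\
b=2 & 0 & H^0(Y_2) & H^2(Y_1)\oplus H^0(Y_3) & H^2(Y_2) & 0\\
b=1 & 0 & 0 & H^1(Y_1) & H^1(Y_2) & 0\\
b=0 & 0 & 0 & H^0(Y_1) & H^0(Y_2) & H^0(Y_3)\\
\hline
 & a=-2 & a=-1 & a=0 & a=1 & a=2
\end{array}
\]
with $d_1$ pointing to the right. Let $\Gamma$ be the dual complex, a $\Delta$-complex with ordered vertices: an interval in Type II and a triangulated sphere in Type III. Up to the signs of the differentials, row $0$ is the cochain complex of $\Gamma$ and row $4$, its transpose, is the chain complex.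

Over a general residue field we cannot invoke weights to get degeneration at $E_2$. It will follow from the shape of the page once we know that the outer terms of row $2$ vanish, and this is a maximum principle on $\Gamma$.

\begin{lemma}\label{lem:middle}
In Types II and III, $E_2^{-1,2}=E_2^{1,2}=0$.
\end{lemma}

\begin{proof}
The group $E_2^{-1,2}$ consists of the $c\in H^0(Y_2)$ with $\rho(c)=0$ and $\gamma(c)=0$. The group $E_2^{1,2}$ is the cokernel of $(x,y)\mapsto\pm\rho(x)\pm\gamma(y)$, whose transpose is $c\mapsto(\pm\gamma(c),\pm\rho(c))$; so it is dual to the same kernel.

An element $c$ is a function $C\mapsto c_C$ on the set of double curves, and the component $\gamma(c)_i$ on $V_i$ is a signed sum of the classes $c_C[C]$ with $C\subset V_i$. Choose an ample divisor $A_i$ on each $V_i$. The linear map $c\mapsto(\rho(c),(\gamma(c)_i\cdot A_i)_i)$ has an integral matrix, and it suffices to show that it is injective; for this we may take $c$ with values in $\mathbb{Q}$, where we can compare sizes. Let $c$ be in the kernel. Since $\rho(c)=0$ and $H^1(\Gamma,\mathbb{Q})=0$, there is a function $\beta$ on the vertices with $c_C=\beta_j-\beta_i$ for $C\subset V_i\cap V_j$,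 $i<j$. Such a curve contributes $+c_C[C]$ to $\gamma(c)_j$ and $-c_C[C]$ to $\gamma(c)_i$; in both cases the coefficient is the value of $\beta$ at the given vertex minus the value at the other one. So for every $i$
\[
\sum_{C\subset V_i}(\beta_{j(C)}-\beta_i)\,(C\cdot A_i)=0,
\]
where $V_{j(C)}$ is the other component containing $C$. If $\beta_i$ is minimal, all terms are nonnegative and $C\cdot A_i>0$, so $\beta$ is minimal at all neighbors of $i$. As $\Gamma$ is connected, $\beta$ is constant and $c=0$.
\end{proof}

\subsection{The ranks of $N$ and $N^2$}

\begin{proposition}\label{prop:ranks}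
On $H^2(X_{\bar K},\mathbb{Q}_\ell)$, for every $\ell\neq p$: in Type I, $N=0$; in Type II, $N^2=0$ and $\operatorname{rk}N=2$; in Type III, $\operatorname{rk}N=2$ and $\operatorname{rk}N^2=1$.
\end{proposition}

\begin{proof}
In Type I the model is smooth and proper, and $G_K$ acts trivially by smooth and proper base change.

\emph{Type II.} Write the chain as $V_0,\dots,V_n$, $n\ge1$, with $C_j=V_{j-1}\cap V_j$ for $1\le j\le n$. As $Y_3=\emptyset$, only the columns $-1,0,1$ are nonzero, and the only possible higher differentials are $d_2\colon E_2^{-1,b}\to E_2^{1,b-1}$ with $b=2,3,4$. For $b=2$ the source and for $b=3$ the target vanish by Lemma \ref{lem:middle}, and for $b=4$ the source is $H_1(\Gamma)=0$. So $E_2=E_\infty$, and $H^2$ has the filtration $0=W_0\subset W_1\subset W_2\subset W_3=H^2$. By (W2), $NW_2=0$ and $NW_3\subset W_1$. Hence $N^2=0$, and $\operatorname{rk}N$ is the rank of $E_2^{-1,3}\to E_2^{1,1}$.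

The ends $V_0,V_n$ are rational and have $H^1=H^3=0$. If $n=1$, both groups are $H^1(C_1)$, the map is $\pm1$, and the rank is $2$. For $n>1$ we show that the middle components glue the $n$ copies of $H^1$ into one. Let $0<i<n$, let $f_i\colon V_i\to B_i$ be the ruling over an elliptic curve and $\phi$ a general fiber. Since $\omega_Y=\omega_{\mathcal{X}/\mathcal{O}_K}|_Y$ is trivial, adjunction gives $K_{V_i}=-C_i-C_{i+1}$, so $(C_i+C_{i+1})\cdot\phi=-K_{V_i}\cdot\phi=2$. The components of the fibers of $f_i$ are rational, so neither elliptic curve lies in a fiber, and each meets $\phi$. Hence both have degree $1$ over $B_i$: the maps $f_i|_{C_i}$ and $f_i|_{C_{i+1}}$ are isomorphisms. The map $f_i^*\colon H^1(B_i)\to H^1(V_i)$ is an isomorphism, as for a $\mathbb{P}^1$-bundle, since blowing up points does not change $H^1$; so is its Poincar\'e dual $f_{i*}\colon H^3(V_i)(1)\to H^1(B_i)$. For $C\in\{C_i,C_{i+1}\}$, restriction to $C$ composed with $f_i^*$ is $(f_i|_C)^*$, and $f_{i*}$ composed with the Gysin map of $C$ is $(f_i|_C)_*=((f_i|_C)^*)^{-1}$. Moving along the chain, which has no loop, we identify all $H^1(C_j)$, $H^1(V_i)$, $H^3(V_i)(1)$ $(0<i<n)$ with one $2$-dimensional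 space $H$ so that all restriction and Gysin maps become the identity. Up to overall signs,
\[
\text{row 1: }(y_i)_{0<i<n}\mapsto(y_j-y_{j-1})_{1\le j\le n},\qquad
\text{row 3: }(x_j)_{1\le j\le n}\mapsto(x_i-x_{i+1})_{0<i<n},
\]
with $y_0=y_n=0$. The image in row $1$ is $\{(z_j):\sum z_j=0\}$ (take $y_i=z_1+\dots+z_i$), so $E_2^{1,1}\cong H$ via the sum. The kernel in row $3$ is the diagonal, so $E_2^{-1,3}\cong H$. By (W2) the map $E_2^{-1,3}\to E_2^{1,1}$ is $x\mapsto\pm nx$, an isomorphism, and $\operatorname{rk}N=2$.

\emph{Type III.} Components and double curves are rational, so rows $1$ and $3$ vanish. The differentials $d_2$ and $d_4$ change the parity of $b$ and so vanish, and $d_r=0$ for $r\ge5$ because there are five columns. The differential $d_3$ goes from $(a,b)$ to $(a+3,b-2)$, and the possibilities are $(-2,4)\to(1,2)$, $(-1,4)\to(2,2)$ and $(-1,2)\to(2,0)$. The first and third vanish by Lemma \ref{lem:middle} and the second because $E_1^{2,2}=0$. So $E_2=E_\infty$, and the filtration of $H^2$ is $W_0\subset W_2\subset W_4=H^2$ with $W_0=H^2(\Gamma)$ and $W_4/W_2=H_2(\Gamma)$, both lines.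

The line $H_2(\Gamma)$ is spanned by the fundamental cycle $z=\sum_\tau\varepsilon_\tau\tau$, the sum over all triangles, with $\varepsilon_\tau=\pm1$. On $E_1$, the square of the map in (W2) is $\pm$ the identity of $H^0(Y_3)$, so $N^2$ sends $z$ to $\pm$ the class of the cochain $\tau\mapsto\varepsilon_\tau$. The value of this cochain on $z$ is $\sum\varepsilon_\tau^2$, the number of triple points, which is nonzero. So $N^2\colon W_4/W_2\to W_0$ is an isomorphism, and as $N^2W_2=0$ we get $\operatorname{rk}N^2=1$. Let $e\in W_4\setminus W_2$. Then $Ne\in W_2$ and $0\neq N(Ne)\in NW_2\subset W_0$, so $NW_2=W_0$. Moreover $Ne\notin W_0$, because $NW_0=0$. The image of $N$ is therefore $\langle Ne\rangle\oplus W_0$, of dimension $2$.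
\end{proof}

\subsection{Proof of Theorem \ref{thm:main}}

\begin{proof}[Proof of Theorem \ref{thm:main}]
By Lemma \ref{lem:reduction} we may assume that $\mathcal{O}_K$ is complete with algebraically closed residue field. Then $N_\ell$ exists for every $\ell\ne p$ by Section \ref{sub:wss}. If $X_0$ is not of Type I, then $\operatorname{rk}N_\ell=2$ for every $\ell\neq p$ by Proposition \ref{prop:ranks}, so $F=\mathbb{Q}$ by Corollary \ref{cor:criterion}, and by \eqref{eq:FQ} the field $E$ is $\mathbb{Q}$ or imaginary quadratic. This is (1). If $X_0$ is of Type III, then $\operatorname{rk}N_\ell^2=1$ for every $\ell\neq p$, so $E=\mathbb{Q}$ by Corollary \ref{cor:criterion}. This is (2).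
\end{proof}

\begin{remark}
The assumption $\operatorname{char}K=0$ enters through the definition of $E$ and through (KS) and (D). The triviality of $\omega_{\mathcal{X}/\mathcal{O}_K}$ enters through the classification and through the adjunction step in Type II. The residue characteristic only excludes the one prime $\ell=p$, which is harmless because Lemma \ref{lem:cheb} supplies infinitely many primes.
\end{remark}

\section{Monodromy without a model}\label{sec:jordan}

Let $\mathcal{O}_K$ again be any Henselian discrete valuation ring with $\operatorname{char}K=0$. Without a model we need another source for the bound on $\operatorname{rk}N_\ell$ and for its independence of $\ell$. The Kuga--Satake variety provides both: an abelian variety acquires semiabelian reduction, its monodromy has square zero, and the rank is the toric rank, a geometric invariant. The proof translates the condition ``square zero on the spin representation'' into a condition on $P_\ell$.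

We recall two facts on the Clifford algebra of Section \ref{sub:KS}. For $a,b\in P$ the relations give $[ab,x]=2q(b,x)a-2q(a,x)b$ for $x\in P$, so $\frac14(ab-ba)$ acts on $P$, by commutator, as $x\mapsto q(b,x)a-q(a,x)b$. These operators span $\mathfrak{so}(P)$, and we obtain the canonical embedding of Lie algebras $\mathfrak{so}(P)\hookrightarrow C^+(P)$, $N\mapsto\nu$, with $[\nu,x]=Nx$ for $x\in P$. Secondly, over an algebraically closed field $C^+(P)=\operatorname{End}(\Sigma)$ with $\dim\Sigma=2^{10}$; restricted to $\mathfrak{so}(P)$ this is the spin representation, and a semisimple element with eigenvalues $\pm h_1,\dots,\pm h_{10},0$ on $P$ has on $\Sigma$ the $2^{10}$ eigenvalues $\frac12\sum_i\pm h_i$, one for each choice of signs.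

\begin{proof}[Proof of Theorem \ref{thm:jordan}]
By (N2) we may replace $K$ by a finite extension. So we may assume that $K$ contains the field over which the data of (KS) are defined, and that $A_K$ has semiabelian reduction; let $r$ be the dimension of the toric part of the special fiber. Put $H^1_\ell=H^1(A_{\bar K},\mathbb{Q}_\ell)$, of dimension $\dim C=2^{20}$, and $S=\operatorname{End}_C(H^1_\ell)$, identified with $C^+(P_\ell)$ by $u$. Over $\overline{\mathbb{Q}}_\ell$, the $S$-module $H^1_\ell$ is a sum of $2^{10}$ copies of $\Sigma$.

\emph{Step 1: $N_\ell$ exists.} By Grothendieck \cite[\S\S2--3]{SGA7}, $I$ acts on $H^1_\ell$ by $s_\sigma=\exp(t_\ell(\sigma)n)$ with $n^2=0$ and $\operatorname{rk}(n|H^1_\ell)=r$. Since $C$ acts over $K$, we have $n\in S$. By (KS), $\sigma\in I$ acts on $C^+(P_\ell)$ by conjugation by $s_\sigma$, that is, by $\exp(t_\ell(\sigma)\operatorname{ad}n)$; so $\operatorname{ad}n$ is a monodromy operator of $C^+(P_\ell)$. Let $I'\subset I$ be the subgroup of index at most $2$ that acts on $P_\ell$ with determinant $1$. By \eqref{eq:clifford}, $P_\ell$ is isomorphic as a representation of $I'$ to the summand $\wedge^{20}P_\ell$, which $\operatorname{ad}n$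 preserves by (N1). Hence $I'$ acts on $P_\ell$ by $\exp(t_\ell(\sigma)N)$ with $N$ nilpotent, and $N\in\mathfrak{so}(P_\ell)$ by (N1). The polarization class is fixed, so $N_\ell$ is $N$ extended by $0$.

\emph{Step 2: $n$ is the image of $N$.} Let $\nu\in S$ be the image of $N$. It is nilpotent, since a nilpotent element of a semisimple Lie algebra acts nilpotently in every representation and $\Sigma$ is a faithful $S$-module. As $[\nu,x]=Nx$ on the generators, conjugation by $\exp(t\nu)$ is the automorphism of the Clifford algebra induced by $\exp(tN)$. So for $\sigma\in I'$ the elements $s_\sigma$ and $\exp(t_\ell(\sigma)\nu)$ induce the same inner automorphism of the central simple algebra $S$, and they differ by a scalar. Both are unipotent, so the scalar is $1$. Taking logarithms with $t_\ell(\sigma)\neq0$ gives $\nu=n$. In particular $\nu^2=0$, and $r=2^{10}\operatorname{rk}(\nu|\Sigma)$.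

\emph{Step 3: the possible Jordan types.} If $N=0$, then $r=0$. Otherwise the Jacobson--Morozov theorem gives an $\mathfrak{sl}_2$-triple $(N,h,N^-)$ in $\mathfrak{so}(P_\ell)\otimes\overline{\mathbb{Q}}_\ell$, with $h\neq0$ because $[h,N]=2N$. Let $\pm h_1,\dots,\pm h_{10},0$ be the eigenvalues of $h$ on $P_\ell$, with integers $h_1\ge\dots\ge h_{10}\ge0$. In the irreducible $\mathfrak{sl}_2$-module of dimension $d$, the element $N$ is one Jordan block of size $d$ and $h$ has the eigenvalues $d-1,d-3,\dots,1-d$. Since $\nu^2=0$, the $\mathfrak{sl}_2$-module $\Sigma$ has only constituents with $d\le2$; so its weights lie in $\{-1,0,1\}$, and $\operatorname{rk}(\nu|\Sigma)$ is the multiplicity of the weight $1$. The largest weight $\frac12\sum h_i$ is positive, so $\sum h_i=2$, and there are two cases.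
\begin{itemize}
\item $(h_i)=(1,1,0,\dots,0)$. The weights on $P_\ell$ are $1,1,-1,-1$ and seventeen zeros, so the Jordan type is $(2^2,1^{17})$. The weights on $\Sigma$ are $\frac12(\pm1\pm1)$, a quarter of which equal $1$, so $r=2^{10}\cdot2^8=2^{18}$.
\item $(h_i)=(2,0,\dots,0)$. The weights on $P_\ell$ are $2,-2$ and nineteen zeros, so the Jordan type is $(3,1^{18})$. The weights on $\Sigma$ are $\pm1$, half of which equal $1$, so $r=2^{10}\cdot2^9=2^{19}$.
\end{itemize}
The three cases are distinguished by $r$, which does not depend on $\ell$. The polarization class adds one block of size $1$, which gives the types in the statement.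

\emph{Step 4: the role of $E$.} If $N_\ell\neq0$ for one $\ell$, then $\operatorname{rk}N_\ell=2$ for all $\ell\neq p$, and $F=\mathbb{Q}$ by Corollary \ref{cor:criterion}. If $N_\ell^2\neq0$ for one $\ell$, then the type is $(3,1^{19})$ and $\operatorname{rk}N_\ell^2=1$ for all $\ell\ne p$, so $E=\mathbb{Q}$. Finally $N_\ell=0$ means that an open subgroup of $I$ acts trivially.
\end{proof}

\section{Kummer surfaces of all remaining types}\label{sec:kummer}

For Theorem \ref{thm:sharp} we need K3 surfaces for which $E$, $N$ and a Kulikov model are all computable. Kummer surfaces of products $C_1\times C_2$ of elliptic curves are such: $T=H^1(C_1)\otimes H^1(C_2)$, so complex multiplication can act on one factor while the other degenerates. This realizes Example \ref{ex:quadratic}(c) geometrically. In this section $\mathcal{O}_K$ is the ring of integers of a finite extension of $\mathbb{Q}_p$, $p$ odd, or $\mathbb{C}[[t]]$ if $p=0$. In both cases $2$ is invertible, which is what the quotient construction needs.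

\subsection{The Kummer construction over $\mathcal{O}_K$}

\begin{lemma}\label{lem:kummer}
Let $\mathcal{A}$ be a proper, regular, strictly semistable scheme over $\mathcal{O}_K$ whose generic fiber is an abelian surface. Assume that
\begin{itemize}
\item[(i)] $-1$ extends to an involution $\iota$ of $\mathcal{A}$, and $\omega_{\mathcal{A}/\mathcal{O}_K}$ is generated by the invariant $2$-form $\eta$, which satisfies $\iota^*\eta=\eta$;
\item[(ii)] the fixed subscheme $Z$ of $\iota$ is finite \'etale over $\mathcal{O}_K$ and lies in the smooth locus of $\mathcal{A}/\mathcal{O}_K$;
\item[(iii)] for every component $V$ of the geometric special fiber, $V=\iota V$ or $V\cap\iota V=\emptyset$.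
\end{itemize}
Let $\tilde{\mathcal{A}}$ be the blow-up of $\mathcal{A}$ along $Z$. Then the algebraic space $\mathcal{X}=\tilde{\mathcal{A}}/\iota$ is a Kulikov model of the Kummer surface $\operatorname{Km}(\mathcal{A}_K)$.
\end{lemma}

\begin{proof}
Let $D$ be the exceptional divisor. Outside $D$ the involution acts freely, and the quotient map $\tilde{\mathcal{A}}\to\mathcal{X}$ is \'etale; there $\mathcal{X}$ is regular, its geometric special fiber is reduced with normal crossings, and the invariant generator $\eta$ descends to a generator $\eta'$ of $\omega_{\mathcal{X}/\mathcal{O}_K}$. Points of $D$ lie over fixed points, which have $\iota$-stable affine neighborhoods. The quotient map is finite and surjective, and $\mathcal{X}$ is proper and flat over $\mathcal{O}_K$.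

Consider a point of $Z$. The ideal of $Z$ is generated by the elements $a-\iota a$, which are anti-invariant; by (ii) it is locally generated by two of them, $u$ and $v$, and these are \'etale coordinates over $\mathcal{O}_K$ with $\iota(u,v)=(-u,-v)$. On a chart of the blow-up the coordinates are $u$ and $w=v/u$, with $\iota(u,w)=(-u,w)$ and $D=\{u=0\}$. The involution acts by $-1$ on the conormal bundle of $Z$, hence trivially on its projectivization $D$. Let $R$ be the ring of a stable affine chart and $R=R^+\oplus R^-$ the eigenspace decomposition, which exists since $2$ is invertible. An element $a\in R^-$ equals $\frac12(a-\iota a)$ and so vanishes on $D$; thus $a=ub$, and $b\in R^+$. Hence $R=R^+[u]/(u^2-s)$ with $s=u^2$, free over $R^+$. The same holds on each geometric fiber, and regularity descends along faithfully flat maps, so $R^+$ is smooth over $\mathcal{O}_K$. Since $R^+/(s)=R/(u)$ has the coordinate $w$, the pair $(s,w)$ gives \'etale coordinates on $\mathcal{X}$ along the image of $D$. Write $\eta=g\,du\wedge dv$ with $g$ a unit, invariant because $\eta$ and $du\wedge dv$ are. Then $\eta=gu\,du\wedge dw=\frac g2\,ds\wedge dw$, so $\eta'$ extends to a generator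 near the image of $D$: the zero created by the blow-up is absorbed by the ramification. Thus $\omega_{\mathcal{X}/\mathcal{O}_K}$ is trivial.

It remains to see that a component $V'$ of the geometric special fiber of $\mathcal{X}$ is smooth. Near the image of $D$ the whole fiber is smooth. Elsewhere the quotient map is \'etale, and the preimage of $V'$ is one stable component or, by (iii), a disjoint union of two components; it is smooth, so $V'$ is. Without (iii) the image of $V\cap\iota V$ would be a self-intersection of $V'$.
\end{proof}

\subsection{The invariants of $\operatorname{Km}(C_1\times C_2)$}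

\begin{lemma}\label{lem:product}
Let $C_1,C_2$ be elliptic curves over $K$, not isogenous over $\bar K$, each with good reduction or a Tate curve, with monodromy operators $N_1,N_2$ on $H^1$. Assume that $C_2$ has no complex multiplication, and let $X=\operatorname{Km}(C_1\times C_2)$. Then $E=\mathbb{Q}$ if $C_1$ has no complex multiplication, and $E=E_1$ if $C_1$ has complex multiplication by $E_1$. If $X$ has a Kulikov model, its type is I, II or III according as none, one or both of the curves are Tate curves.
\end{lemma}

\begin{proof}
Put $A=C_1\times C_2$, and let $\tilde A$ be its blow-up in the $16$ points of order dividing $2$. Then $H^2(X)=H^2(\tilde A)^\iota=H^2(A)\oplus(\text{16 exceptional classes})$, in Betti and in $\ell$-adic cohomology, since $\iota$ acts trivially on $H^2(A)=\wedge^2H^1(A)$; the intersection form is multiplied by $2$ under pullback. Put $U_i=H^1(C_{i,\mathbb{C}},\mathbb{Q})$. By the K\"unneth formula $H^2(A)$ is the orthogonal sum of $U_1\otimes U_2$ and the algebraic part $H^2(C_1)\oplus H^2(C_2)$. The $(1,1)$-classes in $U_1\otimes U_2$ correspond to homomorphisms between the curves up to isogeny, so there are none, and $T=U_1\otimes U_2$.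

Recall that the Hodge group $\operatorname{Hg}$ of an abelian variety is the smallest algebraic $\mathbb{Q}$-subgroup of $GL(H^1)$ whose real points contain the image of the unit circle of $\mathbb{S}$, and that the Hodge endomorphisms of $T$ are those that commute with $\operatorname{Hg}(A)$. For an elliptic curve, $\operatorname{Hg}$ is $SL_2$ without complex multiplication and the norm-one torus $U^1_{E_1}$ with complex multiplication by $E_1$; and $\operatorname{Hg}(A)\subset\operatorname{Hg}(C_1)\times\operatorname{Hg}(C_2)$ surjects onto both factors. If neither curve has complex multiplication, $\operatorname{Hg}(A)=SL_2\times SL_2$ by Imai \cite{Imai}; then $T$ is absolutely irreducible and $E=\mathbb{Q}$. If $C_1$ has complex multiplication, the commutator subgroup of $\operatorname{Hg}(A)$ lies in $1\times SL_2$ and surjects onto $[SL_2,SL_2]=SL_2$. So $\operatorname{Hg}(A)$ contains $1\times SL_2$ and equals $U^1_{E_1}\times SL_2$. The commutant of $1\times SL_2$ on $T$ is $\operatorname{End}(U_1)\otimes1$, and that of $U^1_{E_1}$ in $\operatorname{End}(U_1)$ is $E_1$. Hence $E=E_1$.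

The monodromy operator of $X$ kills the algebraic part and equals $N=N_1\otimes1+1\otimes N_2$ on $T_\ell$, so $N^2=2N_1\otimes N_2$ because $N_i^2=0$. Here $N_i=0$ for good reduction and $N_i\ne0$ for a Tate curve (Example \ref{ex:tate}). So $N=0$, or $N\ne0=N^2$, or $N^2\neq0$, according to the number of Tate curves. By (N2) the operator $N$ is unchanged under the extension of Lemma \ref{lem:reduction}, and Proposition \ref{prop:ranks} reads off the type.
\end{proof}

\subsection{Models of Tate curves}\label{sub:tate}

Fix an even integer $n\ge4$. For a unit $u$ let $\mathcal{C}$ be the minimal regular model of the Tate curve with parameter $u\pi^n$. It is strictly semistable; its special fiber is a cycle of curves $\theta_i\cong\mathbb{P}^1_k$, $i\in\mathbb{Z}/n$, in which $\theta_i$ meets $\theta_{i\pm1}$ in one rational point, where \'etale locally $xy=\pi$; the invariant differential generates $\omega_{\mathcal{C}/\mathcal{O}_K}$; and the smooth locus is the N\'eron model $\mathcal{N}$, with geometric special fiber $\mathbb{G}_m\times\mathbb{Z}/n$. The involution $\iota=-1$ extends to $\mathcal{C}$ and maps $\theta_i$ to $\theta_{-i}$. The choice of $n$ serves the hypotheses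 (ii) and (iii) of Lemma \ref{lem:kummer}.
\begin{itemize}
\item[(T1)] \emph{If $\theta_i$ meets $\theta_{-i}$, then $\theta_i=\theta_{-i}$.} Otherwise $2i\equiv\pm1$ modulo the even number $n$.
\item[(T2)] \emph{No node is fixed by $\iota$.} If $\theta_i\cap\theta_{i+1}$ is fixed, then $\iota$ permutes $\theta_i$ and $\theta_{i+1}$. It cannot exchange them by (T1), and if it fixes both, then $2i\equiv2i+2\equiv0$, so $n\mid2$.
\item[(T3)] \emph{The fixed subscheme is $\mathcal{N}[2]$, and it is finite \'etale.} By (T2) it lies in $\mathcal{N}$, where it is the kernel of the \'etale map $[2]$; it is also closed in the proper scheme $\mathcal{C}$, so it is proper and \'etale.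
\end{itemize}
A Tate curve has no complex multiplication by Example \ref{ex:tate}, and it is not isogenous over $\bar K$ to a curve with good reduction, because an isogeny identifies the monodromy operators by (N1) and (N2).

\subsection{Proof of Theorem \ref{thm:sharp}}

\begin{proof}[Proof of Theorem \ref{thm:sharp}]
Let $E_1$ be an imaginary quadratic field. Elliptic curves with complex multiplication have potentially good reduction, and so has every curve with integral $j$-invariant. There are uncountably many $j\in\mathcal{O}_K$, and only countably many belong to curves with complex multiplication or isogenous to a given curve. So for suitable $K$ there are elliptic curves over $\mathcal{O}_K$: one, $\mathcal{E}_0$, whose generic fiber has complex multiplication by $E_1$, and two, $\mathcal{E}_1$ and $\mathcal{E}_2$, whose generic fibers have none and are not isogenous over $\bar K$. In each case below $\eta$ is the product of the invariant differentials, and $\iota^*\eta=(-1)^2\eta$.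

\emph{Type I.} Let $\mathcal{A}=\mathcal{E}\times\mathcal{E}_2$ with $\mathcal{E}\in\{\mathcal{E}_0,\mathcal{E}_1\}$. It is an abelian scheme, $Z=\mathcal{A}[2]$ is finite \'etale, and the special fiber is irreducible. Lemmas \ref{lem:kummer} and \ref{lem:product} give Type I with $E=E_1$ or $E=\mathbb{Q}$.

\emph{Type II.} Let $\mathcal{A}=\mathcal{E}\times_{\mathcal{O}_K}\mathcal{C}$ with $\mathcal{E}\in\{\mathcal{E}_0,\mathcal{E}_1\}$ and $\mathcal{C}$ as in Section \ref{sub:tate}. It is smooth over $\mathcal{C}$, hence regular and strictly semistable, with components $\mathcal{E}_s\times\theta_i$, where $\mathcal{E}_s$ is the special fiber of $\mathcal{E}$. The fixed subscheme is $\mathcal{E}[2]\times\mathcal{N}[2]$ by (T3), and (iii) holds by (T1). Lemmas \ref{lem:kummer} and \ref{lem:product} give Type II with $E=E_1$ or $E=\mathbb{Q}$. One also sees the chain directly: $\iota$ folds the cycle of $n$ components into a chain of $n/2+1$, whose middle members are the surfaces $\mathcal{E}_s\times\theta_i$, $0<i<n/2$.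

\emph{Type III.} Let $\mathcal{C}_1,\mathcal{C}_2$ be the models for the parameters $q_1=\pi^n$ and $q_2=u\pi^n$, where the unit $u$ is not a root of unity. By Tate's theory the generic fibers are isogenous over $\bar K$ only if $q_1^a=q_2^b$ for some $a,b\geq1$; comparing valuations gives $a=b$ and then $u^a=1$. So they are not isogenous.

The product $\mathcal{A}'=\mathcal{C}_1\times_{\mathcal{O}_K}\mathcal{C}_2$ is smooth over one of the factors, hence regular and strictly semistable, outside the finitely many points $Q=(\text{node},\text{node})$. At such a point it is \'etale locally $xy=zw=\pi$, and four distinct components $\theta_i\times\theta_j$ pass through $Q$, with ideals $(x,z)$, $(x,w)$, $(y,z)$, $(y,w)$. Blowing up $Q$ itself would introduce a new component; instead we blow up one of the four, which is not Cartier at $Q$, in a Zariski neighborhood of $Q$ that contains no other such point. For the component $(x,z)$ the two charts are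
\[
z=xz',\quad y=z'w,\quad\pi=xz'w\qquad\text{and}\qquad x=zx',\quad w=x'y,\quad\pi=zx'y .
\]
(In the first, $xy=zw=xz'w$ gives $y=z'w$; the second is symmetric.) Both are regular and semistable. In the first chart the branches $x=0$, $z'=0$, $w=0$ lie over the components $(x,z)$, $(y,z)$, $(y,w)$, and in the second the branches $z=0$, $x'=0$, $y=0$ lie over $(x,z)$, $(x,w)$, $(y,w)$. So different branches at a point belong to different components, and the components are smooth. The fiber over $Q$ is the curve $x=w=0$ of the first chart and $z=y=0$ of the second. Away from $Q$ the component blown up is a Cartier divisor, so the blow-up is an isomorphism there, and the local blow-ups glue. By (T2) no point $Q$ is fixed by $\iota$; choosing a component $V$ at one point of each orbit $\{Q,\iota Q\}$ and $\iota V$ at the other, we obtain a proper, regular, strictly semistable scheme $\mathcal{A}\to\mathcal{A}'$ to which $\iota$ extends.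

The form $\eta$ generates $\omega_{\mathcal{A}/\mathcal{O}_K}$ outside the curves over the points $Q$, which have codimension $2$ in the regular scheme $\mathcal{A}$; so it generates everywhere. The fixed subscheme lies over that of $\mathcal{A}'$, which is $\mathcal{N}_1[2]\times\mathcal{N}_2[2]$ and lies in the smooth locus, where $\mathcal{A}=\mathcal{A}'$. If the components over $\theta_i\times\theta_j$ and $\theta_{-i}\times\theta_{-j}$ meet, then $\theta_i$ meets $\theta_{-i}$ and $\theta_j$ meets $\theta_{-j}$, so the components coincide by (T1). Lemmas \ref{lem:kummer} and \ref{lem:product} give Type III with $E=\mathbb{Q}$.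
\end{proof}

\section{The weight spectral sequence for algebraic spaces}\label{sec:spaces}

We justify \eqref{eq:wss}, (W1) and (W2) when $\mathcal{X}$ is an algebraic space; compare Matsumoto \cite[\S2]{Mat15}. We keep the notation of Section \ref{sub:wss}, let $a_m\colon Y_m\to Y$ be the natural map and put $\Lambda=\mathbb{Z}/\ell^s$. The difficulty is that objects and morphisms of a derived category do not glue. The remedy is that the construction takes place in the abelian category of perverse sheaves, where morphisms form a sheaf for the \'etale topology. Only $d_1$ is not a morphism of perverse sheaves, and it needs a separate argument.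

\emph{The filtration.} By proper base change, valid for algebraic spaces, $H^*(X_{\bar K},\Lambda)=H^*(Y,R\Psi\Lambda)$, where $R\Psi\Lambda$ is the complex of nearby cycles. Its formation commutes with \'etale localization, and by Lemma \ref{lem:reduction} the \'etale charts are strictly semistable schemes, on which we use the order of the components induced from $Y$. The following statements hold on charts and can be checked there: $R\Psi\Lambda[2]$ is perverse, $G_K$ acts on it through $t_\ell$, and if $t_\ell(\tau)=1$, then $\nu=\tau-1$ is nilpotent. A nilpotent endomorphism $\nu$ in an abelian category has a unique finite increasing filtration $M$ with $\nu M_r\subset M_{r-2}$ and $\nu^r\colon\operatorname{Gr}^M_r\cong\operatorname{Gr}^M_{-r}$; by uniqueness $M$ commutes with \'etale pullback. The canonical isomorphisms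
\[
\operatorname{Gr}^M_rR\Psi\Lambda\cong\bigoplus_{u-v=r,\ u,v\ge0}a_{u+v+1,*}\Lambda(-u)[-u-v]
\]
constructed on charts in \cite[\S2]{Sai} are compatible with \'etale pullback; after the shift by $2$ both sides are perverse, so the isomorphisms glue. For the same reason, the description of $\nu\colon\operatorname{Gr}^M_r\to\operatorname{Gr}^M_{r-2}(-1)$ as $\pm$ the identity from the summand $(u,v)$ to the summand $(u-1,v+1)$ holds on $Y$. The spectral sequence of the filtration has $E_1^{a,b}=H^{a+b}(Y,\operatorname{Gr}^M_{-a})$, and with $u=i$, $v=a+i$ this is \eqref{eq:wss} with coefficients $\Lambda$.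

\emph{The differential $d_1$.} It is induced by the boundary map $\operatorname{Gr}^M_r\to\operatorname{Gr}^M_{r-1}[1]$. Consider the component from $(u,v)$ to $(u',v')$, where $u'-v'=u-v-1$, and put $m=u+v+1$, $m'=u'+v'+1$, $d=m-m'+1$. It is a family, indexed by sets $J,J'$ with $|J|=m$, $|J'|=m'$, of elements of
\[
\operatorname{Ext}^d(\Lambda_{V_J},\Lambda_{V_{J'}}(u-u'))=H^{d-2c}(V_{J\cup J'},\Lambda(u-u'-c)),\qquad c=|J\setminus J'| .
\]
The equality follows by adjunction and by purity for the smooth pair $V_{J\cup J'}\subset V_{J'}$ of codimension $c$. The number $m-m'$ is odd, and $c\geq\max(0,m-m')$. There are four cases.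
\begin{itemize}
\item If $m'\geq m+3$, then $d<0$, and the group vanishes.
\item If $m'\le m-3$, then $d=m-m'+1<2(m-m')\le2c$, and the group vanishes.
\item If $m'=m+1$, then $u'=u$ and $d=0$. Only $c=0$, that is $J\subset J'$, contributes, and the group is $H^0(V_{J'},\Lambda)$, consisting of locally constant multiples of the restriction map.
\item If $m'=m-1$, then $u'=u-1$ and $d=2$. As $c\ge1$, only $c=1$, that is $J'\subset J$, contributes, and the group is $H^0(V_J,\Lambda)$, consisting of locally constant multiples of the Gysin map.
\end{itemize}
So the boundary map is determined by sections of constant sheaves. These can be computed on \'etale charts, where they are the known signs. This gives (W1).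

\emph{Passage to $\mathbb{Q}_\ell$.} All groups are finite and the construction is compatible with varying $s$, so we may pass to the inverse limit and tensor with $\mathbb{Q}_\ell$. On the abutment $\tau=1+\nu$ is unipotent, and with $N=\log(1+\nu)$ every $\sigma$ acts by $\exp(t_\ell(\sigma)N)$, by continuity from the powers of $\tau$. Since $\nu W_b\subset W_{b-2}$ and $N-\nu$ is divisible by $\nu^2$, which maps $W_b$ to $W_{b-4}$, the operators $N$ and $\nu$ induce the same maps $W_b/W_{b-1}\to W_{b-2}/W_{b-3}$. This gives (W2).

\begin{thebibliography}{99}

\bibitem{And} Andr\'e, Math. Ann. 305 (1996).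

\bibitem{DelK3} Deligne, \emph{La conjecture de Weil pour les surfaces K3}, Invent. Math. 15 (1972).

\bibitem{DelHodge} Deligne, \emph{Hodge cycles on abelian varieties}, LNM 900.

\bibitem{DM} Deligne and Milne, \emph{Tannakian categories}, in LNM 900.

\bibitem{EGA} EGA $0_{\mathrm{III}}$.

\bibitem{SGA7} Grothendieck, SGA 7, Exp. IX.

\bibitem{Ill} Illusie, Ast\'erisque 223 (1994).

\bibitem{Imai} Imai, Kodai Math. Sem. Rep. 27 (1976).

\bibitem{Mat15} Matsumoto, Math. Z. 279 (2015).

\bibitem{Mat16} Yuya Matsumoto, \emph{Degeneration of K3 surfaces with non-symplectic automorphisms}, arXiv:1612.07569 (2016).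

\bibitem{RZ} Rapoport and Zink, Invent. Math. 68 (1982).

\bibitem{Sai} T. Saito, J. Inst. Math. Jussieu 2 (2003).

\end{thebibliography}
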